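# Colimit isomorphisms and ind-isomorphisms in Steenrod–Sitnikov homology and homotopy

## 1. The comparison theorem in one degree and at one base point

A *compactum* is a compact metrizable space. A *local compactum* is a locally compact separable metrizable space. Throughout, $f\colon X\to Y$ is a map between local compacta, and $X_0\subset X_1\subset\cdots$ and $Y_0\subset Y_1\subset\cdots$ are compact subsets of $X$ and $Y$ such that

- $\bigcup_i X_i=X$ and $\bigcup_i Y_i=Y$;
- $X_i\subset\operatorname{Int}X_{i+1}$ and $Y_i\subset\operatorname{Int}Y_{i+1}$ for each $i$;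
- $f(X_i)\subset Y_i$ for each $i$.

Let $f_i\colon X_i\to Y_i$ be the restriction of $f$. Here $H_n$ is Steenrod–Sitnikov homology and $\pi_n$ is the Steenrod–Sitnikov homotopy group (a pointed set for $n=0$). Section 2 recalls both, along with ind-isomorphisms.

**Main Theorem.**

(a) For each single $n$: the map $f_*\colon H_n(X)\to H_n(Y)$ is an isomorphism if and only if the maps $f_{i*}\colon H_n(X_i)\to H_n(Y_i)$ represent an ind-isomorphism.

(b) Suppose that $X$ and $Y$ are locally connected and $\pi_1(X,x)=\pi_1(Y,f(x))=1$ for each $x\in X$. Then for each single $n\ge0$ and each single $x\in X$: the map $f_*\colon\pi_n(X,x)\to\pi_n(Y,f(x))$ is an isomorphism if and only if the maps $f_{i*}\colon\pi_n(X_i,x)\to\pi_n(Y_i,f(x))$, where $i\ge\min\{j\mid x\in X_j\}$, represent an ind-isomorphism.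

The background is Sergey A. Melikhov, "Fine shape II: A Whitehead-type theorem", arXiv:2211.11102 (2022). The theorem stated there has the quantifiers "for all $n$", and in (b) "for all $n$ and all $x$", on both sides of each equivalence. The problem posed there is whether it is true with $n$ fixed, with $x$ fixed, with both fixed. The Main Theorem says: yes in all cases. Indeed, (a) is the fixed-$n$ form, and (b) is the form with both $n$ and $x$ fixed. If two conditions are equivalent for each pair $(n,x)$, they stay equivalent after quantifying both over all $x$ with $n$ fixed, or over all $n$ with $x$ fixed.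

We shall prove more: injectivity and surjectivity can be treated separately. For a level morphism $g_i\colon A_i\to B_i$ between direct sequences of groups or pointed sets, consider

- (M) for each $i$ there is $j\ge i$ such that $g_i(a)=g_i(a')$ implies that $a,a'\in A_i$ have equal images in $A_j$;
- (E) for each $i$ there is $j\ge i$ such that the image of $B_i$ in $B_j$ lies in $g_j(A_j)$.

For groups, (M) says that $\ker g_i$ dies in some $A_j$.

**Theorem 1.** Let $n$ be fixed, and let $A$ be a countable abelian group that is Noetherian as a module over $E=\operatorname{End}(A)$ (for example $A=\mathbb Z$). Then $f_*\colon H_n(X;A)\to H_n(Y;A)$ is injective iff $(f_{i*}\colon H_n(X_i;A)\to H_n(Y_i;A))_i$ satisfies (M), and surjective iff it satisfies (E).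

**Theorem 2.** Let $X,Y$ be locally connected; fix $n\ge0$ and $x\in X$, and put $y=f(x)$. If $n\ge1$, assume that $\pi_1(X,x)$ and $\pi_1(Y,y)$ are finite. Then $f_*\colon\pi_n(X,x)\to\pi_n(Y,y)$ is injective iff $(f_{i*}\colon\pi_n(X_i,x)\to\pi_n(Y_i,y))_i$ satisfies (M), and surjective iff it satisfies (E).

The content is uniformity. Injectivity of $f_*$ says that each single element of $\ker f_{i*}$ dies in some $X_j$, with $j$ depending on the element. Condition (M) asks for one $j$ that serves the whole kernel, and that kernel is typically uncountable.

## 2. Steenrod groups, colimits and ind-isomorphisms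

**Compacta in the Hilbert cube.** Let $Q=\prod_{k\ge1}[0,2^{-k}]\subset\ell^2$, a compact convex set. A *polyhedral neighborhood* of a compactum $K\subset Q$ is a closed neighborhood of the form $U=P\times\prod_{k>m}[0,2^{-k}]$, where $P\subset\prod_{k\le m}[0,2^{-k}]$ is a finite union of closed cells of a rectangular grid. Then $U\simeq P$, a finite polyhedron.

Such neighborhoods form a neighborhood basis of $K$. Given $\epsilon>0$, choose $m$ so that $\prod_{k>m}[0,2^{-k}]$ has diameter $<\epsilon/2$, and a grid on the first $m$ factors with cells of diameter $<\epsilon/2$. Let $P$ be the union of the closed top-dimensional cells that meet the projection of $K$. Then $P$ is a neighborhood of that projection, and $U$ lies in the $\epsilon$-neighborhood of $K$.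

A *neighborhood sequence* of $K$ is a sequence of polyhedral neighborhoods $U_0=Q\supset U_1\supset\cdots$ with $U_{k+1}\subset\operatorname{Int}U_k$ and $\bigcap_kU_k=K$. By compactness it is a neighborhood basis. If $F\colon Q\to Q'$ maps $K$ into $K'$ and $(V_k)$ is a neighborhood sequence of $K'$, there is a neighborhood sequence $(U_k)$ of $K$ with $F(U_k)\subset V_k$: choose $U_k$ inductively inside $\operatorname{Int}U_{k-1}\cap F^{-1}(\operatorname{Int}V_k)$ and inside the $\frac1k$-neighborhood of $K$.

**Steenrod homology.** The Steenrod homology $H_n(K;A)$ of a compactum fits in Milnor's exact sequence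
$$0\to{\lim}^1H_{n+1}(U_k;A)\to H_n(K;A)\to\lim H_n(U_k;A)\to0. \tag{1}$$
If $K=\lim P_k$ for an inverse sequence of finite polyhedra, $P_k$ may be used in place of $U_k$. A chain model is given in Section 5.

*Example (Hawaiian earring).* Let $K$ be the union of circles $C_1,C_2,\dots$ with one common point and diameters tending to $0$. It is the limit of the wedges $C_1\vee\dots\vee C_k$, so $H_1(K)=\lim\mathbb Z^k=\prod_{m\ge1}\mathbb Z$, since the $H_2$ terms vanish. Infinite sums of small cycles are classes.

*Example (dyadic solenoid).* Let $\Sigma=\lim(S^1\xleftarrow{2}S^1\xleftarrow{2}\cdots)$. The kernel of $H_0(\Sigma)\to\lim H_0(S^1)=\mathbb Z$ is $\lim^1(\mathbb Z\xleftarrow2\mathbb Z\xleftarrow2\cdots)$. The short exact sequences $0\to\mathbb Z\xrightarrow{2^k}\mathbb Z\to\mathbb Z/2^k\to0$ form a tower with middle term constant, and its $\lim$–$\lim^1$ sequence $0\to\mathbb Z\to\mathbb Z_2\to\lim^1\to0$ ($\mathbb Z_2$ being the $2$-adic integers) gives $\lim^1\cong\mathbb Z_2/\mathbb Z\ne0$. So some nonzero classes in $H_0(\Sigma)$ vanish in every neighborhood of $\Sigma$.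

**Steenrod homotopy.** $\pi_n(K,x)$ is the set of strong shape morphisms $(S^n,x)\to(K,x)$, a group for $n>0$. By the standard description (Edwards–Hastings; Dydak–Segal, *Strong shape theory*; Quigley, Fund. Math. 77 (1973)) it is $\pi_n(\operatorname{holim}_kU_k,x)$. Here $\operatorname{holim}U_k$ is the space of paths $\omega\colon[0,\infty)\to Q$ with $\omega[k,\infty)\subset U_k$ for all $k$, and $x$ stands for the constant path.

*Example.* For compact polyhedra these are the usual homotopy groups. For the solenoid, the path in $\operatorname{holim}$ may wind $a_k$ times around $U_k$ during $[k,k+1]$, and $\pi_0(\Sigma,x)\cong\lim^1\pi_1(U_k)=\mathbb Z_2/\mathbb Z$ is uncountable although $\Sigma$ is connected.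

**Steenrod–Sitnikov groups.** For a metrizable space $X$ put $H_n(X)=\operatorname{colim}_KH_n(K)$ over all compact $K\subset X$, and $\pi_n(X,x)=\operatorname{colim}_K\pi_n(K,x)$ over all compact $K\ni x$; similarly with coefficients. In our situation the sets $\operatorname{Int}X_i$ cover $X$, so each compact subset of $X$ lies in some $X_i$. Hence $H_n(X)=\operatorname{colim}H_n(X_i)$ and $\pi_n(X,x)=\operatorname{colim}\pi_n(X_i,x)$, likewise for $Y$, and $f_*=\operatorname{colim}f_{i*}$.

**Ind-isomorphisms.** A morphism of ind-objects $(B_i)\to(A_k)$ is given by morphisms $s_i\colon B_i\to A_{k(i)}$ such that, for $i<i'$, $s_i$ and $B_i\to B_{i'}\xrightarrow{s_{i'}}A_{k(i')}$ become equal in a later $A_l$. Two families are identified if for each $i$ they become equal in a later $A_l$. A level morphism $(g_i)$ *represents an ind-isomorphism* if it is invertible in this category.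

*Example.* Let $A_i=\bigoplus_{m>i}\mathbb Z$, let $A_i\to A_{i+1}$ forget the coordinate $m=i+1$, and let $B_i=0$. Every element of $A_i$ dies eventually, so $\operatorname{colim}A_i=0$. But no map $A_i\to A_j$ is zero, so (M) fails.

**Lemma 1.** $(g_i)$ represents an ind-isomorphism iff (M) and (E) hold. Moreover (M) implies that $\operatorname{colim}g_i$ is injective, and (E) implies that it is surjective.

*Proof.* Assume (M) and (E). Given $i$, choose $j\ge i$ by (E), then $k\ge j$ by (M) applied to $j$. For $b\in B_i$ put $s_i(b)=a|_{A_k}$, where $a\in A_j$ is any element with $g_j(a)=b|_{B_j}$. It exists by the choice of $j$, and $s_i(b)$ does not depend on $a$ by the choice of $k$. So $s_i$ is a morphism: products, and base points, of possible choices are possible choices. We have $g_ks_i(b)=g_j(a)|_{B_k}=b|_{B_k}$. Taking $a=a_i|_{A_j}$ for $b=g_i(a_i)$ gives $s_ig_i(a_i)=a_i|_{A_k}$. For $i<i'$ push $s_i$ and $B_i\to B_{i'}\xrightarrow{s_{i'}}A_{k'}$ to a common $A_l$. After applying $g_l$ both become the bonding map $B_i\to B_l$, so by (M) they agree in a later $A_{l'}$. Thus the $s_i$ form an ind-morphism inverse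 to $(g_i)$.

Conversely, an ind-inverse consists of $s_i\colon B_i\to A_k$ such that, after enlarging $k$, both $s_ig_i$ and $g_ks_i$ are bonding maps. The first gives (M), the second (E).

Finally, two elements of $\operatorname{colim}A_i$ with equal images are represented at some common stage $i$ by $a,a'$ with $g_i(a)=g_i(a')$, and (M) makes them equal. An element of $\operatorname{colim}B_i$ represented by $b\in B_i$ is represented by some $g_j(a)$ under (E). $\square$

So the "if" parts of Theorems 1 and 2 are proved. Theorem 1 with $A=\mathbb Z$ gives part (a) of the Main Theorem, and Theorem 2 gives part (b). What remains is: *injective implies (M), and surjective implies (E)*.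

## 3. Finitely generated groups, infinite sums, and kernels that are not closed

**Exhaustions by finite polyhedra.** Suppose all $X_i$ and $Y_i$ are finite polyhedra, and $A=\mathbb Z$. If $f_*$ is injective on $H_n$, then $\ker f_{i*}$ is finitely generated and each of its generators dies at a finite stage; the largest of these stages is the $j$ of (M). If $f_*$ is surjective, each of finitely many generators of $H_n(Y_i)$ comes from $H_n(X_j)$ at a finite stage: (E). The algebra used is:

> if a finitely generated group is the union of subgroups $T_1\subset T_2\subset\cdots$, then it equals some $T_j$.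

**An earring telescope.** Without finite generation, could the example $\bigoplus_{m>i}\mathbb Z$ of Section 2 occur geometrically? The obvious attempt fails in an instructive way. Let $K_i$ be the Hawaiian earring with $C_1,\dots,C_i$ capped by disks, let $X=\bigcup_iK_i\times[i,i+1]$, and let $X_i$ be the part of $X$ at heights $\le i+\frac12$. Pushing upwards deforms $X_i$ to $K_i$, and $K_i$ is homotopy equivalent to the earring of the $C_m$ with $m>i$. So $H_1(X_i)=\prod_{m>i}\mathbb Z$ with bonding maps that forget a coordinate, and $H_1(X)=\prod_m\mathbb Z/\bigoplus_m\mathbb Z\ne0$. Each $[C_m]$ dies, but the infinite sum $\sum_m[C_m]$ never does. Infinite sums see the lack of uniformity.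

**A Baire argument, and where it stops.** Take $Y$ a point and $n\ge1$, so $H_n(X)=0$, and (M) claims that $G=H_n(X_i)$ dies in some $H_n(X_j)$. Put $T_j=\ker(G\to H_n(X_j))$, so $G=\bigcup T_j$. Let $G_k=\ker(G\to H_n(U_k))$, where $(U_k)$ is a neighborhood sequence of $X_i$, and take the $G_k$ as a basis of neighborhoods of $0$ in $G$. If $G$ is a Baire space and the $T_j$ are closed, then some $T_j$ contains a coset of some $G_k$, hence $G_k\subset T_j$. Then $G/T_j$ is a quotient of $G/G_k\subset H_n(U_k)$, so it is finitely generated, and the quoted principle gives $T_{j'}=G$ for some $j'$.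

The step that breaks is "the $T_j$ are closed". Kernels of homomorphisms of Steenrod homology need not be closed: for the identity of $\Sigma$ on $H_0$ the kernel is $\{0\}$, and its closure is $\bigcap_kG_k=\lim^1H_1(U_k)\cong\mathbb Z_2/\mathbb Z\ne0$.

**What is used instead.** We do not put a topology on $G$. If no $G_k$ lies in any $T_j$, choose $g_m\in G_m\setminus T_m$, represent the $g_m$ by cycles so small that all sums $\sum_m\varepsilon_mg_m$, $\varepsilon\in\{0,1\}^{\mathbb N}$, make sense, and apply Baire category on the Cantor set of the sequences $\varepsilon$. The subsets that occur are not closed, but they are *analytic*, because "is a boundary" is an existential statement over a Polish space. Analytic sets have the Baire property, and that is enough.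

Two more difficulties will be met.

- When $Y$ is not a point we must sum elements of $\ker f_{i*}$. If small cycles $z^m$ satisfy $f(z^m)=\partial w^m$, nothing makes the $w^m$ small, so $\sum w^m$ need not make sense. We therefore work in a relative group in which the bounding chain is part of the data, and make the pair $(z^m,w^m)$ small.
- The homotopy groups of a finite polyhedron need not be finitely generated: $\pi_2(S^1\vee S^2)$ is free abelian of infinite rank. This is where local connectedness and finiteness of $\pi_1$ enter.

## 4. Baire category on the Cantor cube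

Let $2^{\mathbb N}=\{0,1\}^{\{1,2,\dots\}}$. A set is *analytic* if it is a continuous image of a Polish space, or empty. We use (Kechris, *Classical Descriptive Set Theory*, 14.3, 14.4, 21.6): projections of Borel subsets of products of Polish spaces are analytic; continuous preimages of analytic sets are analytic; analytic sets have the Baire property, i.e. differ from an open set by a meager set.

*Example.* For a compactum $U$, the set of null-homotopic loops in $C(S^1,U)$ is analytic: it is the projection of the closed set of pairs (loop, extension of it over the disk).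

In this and later lemmas a sequence $T_1\subset T_2\subset\cdots$ occurs. In applications it is indexed by $j\ge j_0$; then put $T_j=T_{j_0}$ for $j<j_0$.

**Lemma 2.** Let $T_1\subset T_2\subset\cdots$ be normal subgroups of a group $G$ whose union $T$ has countable index in $G$. Let $g_m\in G$ ($m\ge1$) and $\Theta\colon2^{\mathbb N}\to G$ be such that

1. if $\varepsilon,\varepsilon'$ differ only in the $m$th coordinate, then $\Theta(\varepsilon)^{-1}\Theta(\varepsilon')$ is conjugate to $g_m$ or to $g_m^{-1}$;
2. for all $\gamma\in G$ and all $j$ the set $E_{\gamma,j}=\{\varepsilon:\gamma^{-1}\Theta(\varepsilon)\in T_j\}$ is analytic.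

Then there is $j$ with $g_m\in T_j$ for almost all $m$ (all but finitely many).

*Proof.* Let $\gamma$ run over representatives of the countably many cosets $\gamma T=\bigcup_j\gamma T_j$. Countably many sets $E_{\gamma,j}$ cover $2^{\mathbb N}$. By the Baire category theorem one of them, call it $B=E_{\gamma,j}$, is nonmeager. It has the Baire property, so it is comeager in some nonempty open set, and hence in some nonempty clopen set $O$ given by prescribing the first $q$ coordinates. For $m>q$ the flip $\tau_m$ of the $m$th coordinate is a homeomorphism of $O$. So $B\cap O$ and $\tau_m^{-1}(B\cap O)$ are both comeager in $O$, and there is $\varepsilon\in O$ with $\varepsilon\in B$ and $\tau_m\varepsilon\in B$. Then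
$$\Theta(\varepsilon)^{-1}\Theta(\tau_m\varepsilon)=\bigl(\gamma^{-1}\Theta(\varepsilon)\bigr)^{-1}\bigl(\gamma^{-1}\Theta(\tau_m\varepsilon)\bigr)\in T_j,$$
and $g_m\in T_j$ because $T_j$ is normal. This holds for all $m>q$. $\square$

## 5. Chains that approach a compactum

**Extensions of $f_i$.** Embed $X$ and $Y$ in copies $Q_X$ and $Q_Y$ of $Q$. Since $Q$ is an absolute extensor, $f_i$ extends to $F_i\colon Q_X\to Q_Y$; note that $F_i$ also extends $f_{i'}$ for every $i'\le i$. A map, or a sequence of chains, with a parameter $t\to\infty$ (or $r\to\infty$) *approaches* $K$ if for each neighborhood $U$ of $K$ it lies in $U$ for all sufficiently large values of the parameter, uniformly in the other variables.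

**The complex $\mathcal S(D)$.** Let $D$ be a chain complex with subcomplexes $D=D^0\supset D^1\supset\cdots$. Let $\mathcal S_q(D)$ be the group of sequences $(c_r,d_r)_{r\ge0}$ with $c_r\in D_q$, $d_r\in D_{q+1}$ such that for each $k$ we have $c_r,d_r\in D^k$ for almost all $r$. Put
$$\partial(c_r,d_r)=(\partial c_r,\;c_r-c_{r+1}-\partial d_r). \tag{2}$$
Then $\partial^2=0$: the second component is $\partial c_r-\partial c_{r+1}-\partial(c_r-c_{r+1}-\partial d_r)=0$. In a cycle, $\partial c_r=0$ and $\partial d_r=c_r-c_{r+1}$: ever smaller cycles $c_r$, together with homologies $d_r$ from each to the next. There is a natural map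
$$H_q(\mathcal S(D))\to H_q(D^k),\qquad[(c,d)]\mapsto[c_r],\ r\text{ large}.$$
It is independent of large $r$ since $d_r\in D^k$ for large $r$. If $(c,d)=\partial(e,e')$, then $c_r=\partial e_r$ with $e_r\in D^k$ for large $r$, so it is well defined.

**The model of Steenrod homology.** Let $C_*$ denote singular chains with coefficients in $A$, and put $\mathcal S(K)=\mathcal S(C_*(Q))$ with $D^k=C_*(U_k)$. This is the complex of sequences of chains approaching $K$, so it depends only on $K\subset Q$, and $K\subset K'$ gives $\mathcal S(K)\subset\mathcal S(K')$. We claim $H_n(K;A)=H_n(\mathcal S(K))$.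

For nondecreasing unbounded $g\colon\mathbb N\to\mathbb N$ let $\mathcal S^g\subset\mathcal S(K)$ consist of the $(c_r,d_r)$ with $c_r,d_r\in C_*(U_{g(r)})$ for all $r$. The standard fact used (Milnor, *On the Steenrod homology theory*; Mardešić, *Strong Shape and Homology*) is that the Steenrod homology of $K$ is the homology of $\operatorname{holim}_kC_*(U_k)=\mathcal S^{\mathrm{id}}$, naturally with respect to maps of neighborhood sequences. It remains to compare $\mathcal S^{\mathrm{id}}$ with $\mathcal S(K)$. The exact sequence
$$0\to\prod_rC_{*+1}(U_{g(r)})\to\mathcal S^g\to\prod_rC_*(U_{g(r)})\to0,$$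
with first map $d\mapsto(0,d)$, has connecting map $1-\text{shift}$ up to sign, by (2). This gives
$$0\to{\lim}^1H_{q+1}(U_{g(r)})\to H_q(\mathcal S^g)\to\lim H_q(U_{g(r)})\to0.$$
If $g'\ge g$, the level map of towers $H_*(U_{g'(r)})\to H_*(U_{g(r)})$ is a pro-isomorphism, because for each $r$ there is $r'\ge r$ with $g(r')\ge g'(r)$, so that $U_{g(r')}\subset U_{g'(r)}$. Hence it induces isomorphisms on $\lim$ and $\lim^1$, and by the five lemma $\mathcal S^{g'}\subset\mathcal S^g$ induces an isomorphism on homology.

Each element of $\mathcal S(K)$ lies in some $\mathcal S^g$: let $N_0=0<N_1<N_2<\cdots$ be such that $c_r,d_r\in C_*(U_k)$ for $r\ge N_k$, and let $g(r)$ be the largest $k$ with $N_k\le r$. The union is directed since $\mathcal S^g\cup\mathcal S^{g'}\subset\mathcal S^{\min(g,g')}$. Homology commutes with directed unions, so $H_*(\mathcal S^{\mathrm{id}})\cong H_*(\mathcal S(K))$.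

**Induced maps.** An extension $F\colon Q\to Q'$ of $g\colon K\to K'$ induces $F_\#\colon\mathcal S(K)\to\mathcal S(K')$, and $g_*$ is induced by $F_\#$. If $F'$ is another extension, the linear homotopy $(1-u)F+uF'$ equals $g$ on $K$ for every $u$, so it maps $I\times U$ into a given neighborhood of $K'$ once $U$ is a small enough neighborhood of $K$. Let $P$ be its prism operator, $\partial P+P\partial=F'_\#-F_\#$. Then $\hat P(c,d)=(Pc,-Pd)$ preserves approaching sequences, and by (2)
$$\partial\hat P(c,d)+\hat P\partial(c,d)=\bigl((\partial P+P\partial)c_r,\ Pc_r-Pc_{r+1}+\partial Pd_r-Pc_r+Pc_{r+1}+P\partial d_r\bigr)=(F'_\#-F_\#)(c,d).$$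
So the chain homotopy class of $F_\#$ does not depend on $F$.

Everything here is $E$-linear. For polyhedral $U$, $H_n(U;A)$ is a subquotient of a finite power of $A$, hence a Noetherian $E$-module.

## 6. Infinite sums of small cycles

**Lemma 3 (pushing a small class far out).** Let a cycle $(c,d)\in\mathcal S_q(D)$ have zero image in $H_q(D^k)$ and let $m\ge0$. Then it is homologous to a cycle $(c',d')$ with all $c'_r,d'_r\in D^k$ and $c'_r=d'_r=0$ for $r<m$.

*Proof.* Choose $p>m$ with $c_r,d_r\in D^k$ for $r\ge p$, and $e\in D^k_{q+1}$ with $\partial e=c_p$. Put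

- $c'_r=0$ for $r<p$, and $c'_r=c_r$ for $r\ge p$;
- $d'_r=0$ for $r<p-1$, $d'_{p-1}=-e$, and $d'_r=d_r$ for $r\ge p$.

This is a cycle; the only new equation is at $r=p-1$, where $\partial d'_{p-1}=-c_p=c'_{p-1}-c'_p$. Since $p-1\ge m$, its entries vanish for $r<m$. The difference $(u,v)=(c,d)-(c',d')$ is a cycle with finitely many nonzero entries. With $w_r=\sum_{s\ge r}v_s$ we get $\partial w_r=\sum_{s\ge r}(u_s-u_{s+1})=u_r$ and $w_r-w_{r+1}=v_r$, that is, $(u,v)=\partial(w,0)$. $\square$

**Null sequences.** Call cycles $z^m\in\mathcal S_q(D)$, $m\ge1$, a *null sequence* if $z^m$ has all entries in $D^m$ and zero entries for $r<m$. Then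
$$\Psi(\varepsilon)=\sum_m\varepsilon_mz^m,\qquad\varepsilon\in2^{\mathbb N}, \tag{3}$$
is a well-defined cycle of $\mathcal S_q(D)$. Its $r$th entries involve only $m\le r$. Given $k$, all summands with $m\ge k$ have entries in $D^k$, and the finitely many others have almost all entries in $D^k$.

**Lemma 4.** Let $T_1\subset T_2\subset\cdots$ be subgroups of $G=H_q(\mathcal S(D))$ with $\bigcup T_j$ of countable index, such that for every null sequence $(z^m)$, every cycle $\gamma$ and every $j$ the set $\{\varepsilon:[\Psi(\varepsilon)-\gamma]\in T_j\}$ is analytic. Then $\ker(G\to H_q(D^k))\subset T_j$ for some $k,j$.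

*Proof.* Otherwise for each $m\ge1$ there is $g_m\in\ker(G\to H_q(D^m))\setminus T_m$. By Lemma 3 with $k=m$ we have $g_m=[z^m]$ for a null sequence $(z^m)$. Put $\Theta(\varepsilon)=[\Psi(\varepsilon)]$. Changing $\varepsilon_m$ changes $\Theta$ by $\pm g_m$, and the hypothesis is condition 2 of Lemma 2. So there is $j$ with $g_m\in T_j$ for almost all $m$. For such $m\ge j$ we get $g_m\in T_j\subset T_m$, a contradiction. $\square$

**Analyticity principle.** We check once and for all the following.

> (4) The set of $\varepsilon\in2^{\mathbb N}$ for which there exist finitely many sequences of chains, approaching given compacta, that satisfy countably many equations in $+,-,\partial,F_\#$ ($F$ fixed maps), each involving finitely many entries of these sequences and a given chain depending on finitely many coordinates of $\varepsilon$, is analytic.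

*Proof.* Chains do not come with a Polish topology, so we code them by words. Let $W_n=\bigsqcup_{r\ge0}(A\times C(\Delta^n,Q))^r$ with $A$ discrete. It is Polish because $A$ is countable. There is an obvious surjection $s\colon W_n\to C_n(Q)$.

- The set $\{w:s(w)=0\}$ is Borel: $s(a_1,\sigma_1,\dots,a_r,\sigma_r)=0$ iff $\sum_{l':\sigma_{l'}=\sigma_l}a_{l'}=0$ for each $l$. On each clopen piece with fixed $(a_l)$ this is a Boolean combination of the closed sets $\{\sigma_l=\sigma_{l'}\}$.
- Sum (concatenation), negation, $\partial$ and $F_\#$ lift to continuous operations on words.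
- That all simplices of $w$ lie in a given closed set is a closed condition, so "the sequence of words approaches $K$" (for all $k$ there is $R$ such that for all $r\ge R$ the simplices of $w_r$ lie in $U_k$) is Borel. Words approaching $K$ represent chains approaching $K$. Conversely, a sequence of chains approaching $K$ is represented by reduced words, and these approach $K$.
- A chain depending on finitely many coordinates of $\varepsilon$ is represented by a word that is a locally constant function of $\varepsilon$.

So the set in (4) is the projection of a Borel subset of $2^{\mathbb N}\times(\text{a countable product of spaces }W_l)$. $\square$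

By (3), the $r$th entries of $\Psi(\varepsilon)-\gamma$ depend only on $\varepsilon_1,\dots,\varepsilon_r$, so (4) applies to equations that involve them.

## 7. Homology in one degree: proof of Theorem 1

### Injectivity implies (M)

Fix $i$, let $F=F_i$, and let $(U_k),(V_k)$ be neighborhood sequences of $X_i,Y_i$ with $F(U_k)\subset V_k$. Let $N=\ker(f_{i*}\colon H_n(X_i;A)\to H_n(Y_i;A))$; we omit $A$ below.

**Step 1: a group that remembers the bounding chain.** The purpose is to replace $N$, in which infinite sums are not available, by a group $R$ of the form $H_{n+1}(\mathcal S(D))$ that maps onto $N$. Let $D$ be the cone of $F_\#$: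
$$D_{l+1}=C_l(Q_X)\oplus C_{l+1}(Q_Y),\qquad\partial(a,b)=(-\partial a,\ \partial b-F_\#a), \tag{5}$$
so $\partial^2(a,b)=(0,-\partial F_\#a+F_\#\partial a)=0$. Let $D^k$ be the subcomplex made of $C_*(U_k)$ (shifted) and $C_*(V_k)$. For the projection $p(a,b)=a$ we have $p\partial=-\partial p$. Put $p'(c,d)=(pc,-pd)$ on $\mathcal S(D)$. By (2),
$$p'\partial(c,d)=(p\partial c_r,\,-pc_r+pc_{r+1}+p\partial d_r)=(-\partial pc_r,\,-pc_r+pc_{r+1}-\partial pd_r)=-\partial p'(c,d).$$
We get a short exact sequence $0\to\mathcal S(Y_i)\to\mathcal S(D)\xrightarrow{p'}\mathcal S(X_i)[-1]\to0$, in which $p'$ maps $\mathcal S_{n+1}(D)$ onto $\mathcal S_n(X_i)$.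

Its connecting homomorphism is $-f_{i*}$. Lift a cycle $(a,\alpha)\in\mathcal S_n(X_i)$ to $c_r=(a_r,0)$, $d_r=(-\alpha_r,0)$. Then $\partial c_r=(0,-F_\#a_r)$ and $\partial d_r=(\partial\alpha_r,F_\#\alpha_r)$. Since $\partial\alpha_r=a_r-a_{r+1}$,
$$c_r-c_{r+1}-\partial d_r=(0,-F_\#\alpha_r),$$
so the boundary of the lift is $-(F_\#a,F_\#\alpha)$. By exactness $R=H_{n+1}(\mathcal S(D))$ maps onto $N$.

**Step 2: Baire category in $R$.** The purpose is to find $k,j$ such that the classes of $R$ that vanish in $D^k$ die in $X_j$. For $j\ge i$ let $T_j=\ker(R\to N\to H_n(X_j))$. Since $f_*$ is injective on $H_n(X)$, every element of $N$ dies in $H_n(X)$, hence in some $H_n(X_j)$; so $\bigcup T_j=R$. The condition $[\Psi(\varepsilon)-\gamma]\in T_j$ means that $p'(\Psi(\varepsilon)-\gamma)=\partial\eta$ for some $\eta\in\mathcal S_{n+1}(X_j)$. By (2) this is a countable system of equations as in (4), so it defines an analytic set. By Lemma 4, $\ker(R\to H_{n+1}(D^k))\subset T_j$ for some $k,j$.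

**Step 3: the Noetherian conclusion.** The purpose is to pass from small classes to all classes. The sequence $H_{n+1}(V_k)\to H_{n+1}(D^k)\to H_n(U_k)$ is exact, so $H_{n+1}(D^k)$ is a Noetherian $E$-module. By Step 2, $R/T_j$ is a subquotient of it, hence a finitely generated $E$-module. Lifts of finitely many generators lie in some $T_{j'}$ with $j'\ge j$. As the $T_{j'}$ are $E$-submodules and $T_{j'}\supset T_j$, we get $T_{j'}=R$. That is, $N$ dies in $H_n(X_{j'})$, which is (M).

### Surjectivity implies (E)

Here no relative group is needed: the subgroups $T_j$ live in $H_n(Y_i)$ itself. Fix $i$; let $D=C_*(Q_Y)$ and $D^k=C_*(V_k)$ with $(V_k)$ a neighborhood sequence of $Y_i$, so $G=H_n(\mathcal S(D))=H_n(Y_i)$. For $j\ge i$ let $T_j$ be the set of elements of $G$ whose image in $H_n(Y_j)$ lies in $f_{j*}H_n(X_j)$. These are increasing $E$-submodules. Their union is $G$: the image in $H_n(Y)$ of an element of $G$ is $f_*$ of a class coming from some $H_n(X_{j_1})$, and the equality already holds in some $H_n(Y_j)$, $j\ge j_1$.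

The condition $[\Psi(\varepsilon)-\gamma]\in T_j$ says that there are $a\in\mathcal S_n(X_j)$ with $\partial a=0$ and $\eta\in\mathcal S_{n+1}(Y_j)$ with $\Psi(\varepsilon)-\gamma=(F_j)_\#a+\partial\eta$. This is analytic by (4). By Lemma 4, for some $k,j$ the module $G/T_j$ is a subquotient of $H_n(V_k)$, hence finitely generated over $E$. As in Step 3, $T_{j'}=G$ for some $j'$, which is (E). This proves Theorem 1, and with it part (a) of the Main Theorem. $\blacksquare$

The allowance "countable index" in Lemma 4 was not used above; it gives the following.

**Corollary.** For a local compactum $X$ with exhaustion $(X_i)$ as above and any $n$: $H_n(X)$ is countable iff for each $i$ there is $j$ such that $\operatorname{im}(H_n(X_i)\to H_n(X_j))$ is finitely generated.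

*Proof.* "If": $H_n(X)$ is the union of the images of the $H_n(X_i)$, each of which is then finitely generated. "Only if": let $G=H_n(X_i)$, $D=C_*(Q_X)$, $D^k=C_*(U_k)$, $T_j=\ker(G\to H_n(X_j))$. Then $\bigcup T_j=\ker(G\to H_n(X))$ has countable index, and $[\Psi(\varepsilon)-\gamma]\in T_j$ is an analytic condition by (4). By Lemma 4, $G/T_j\cong\operatorname{im}(G\to H_n(X_j))$ is for some $k,j$ a subquotient of $H_n(U_k)$, hence finitely generated. $\square$

## 8. Homotopies that approach a compactum

Infinite concatenation will be easier with approaching maps than with points of $\operatorname{holim}U_k$. Let $\mathcal A_n(K,x)$ be the set of maps $\varphi\colon I^n\times[0,\infty)\to Q$ approaching $K$ with $\varphi(\partial I^n\times[0,\infty))=x$. (For $n=0$ these are just approaching paths, and there is no boundary condition.)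

**Claim.** $\pi_n(K,x)$ is the set of classes of such $\varphi$ under homotopies $I\times I^n\times[0,\infty)\to Q$ satisfying the same conditions.

*Proof.* Call a map or homotopy *strict* if it has values in $U_k$ for $t\ge k$. Classes of strict maps under strict homotopies are $\pi_n(\operatorname{holim}U_k,x)$. Let $\varphi$ be an approaching map or homotopy, with values in $U_k$ for $t\ge T_k$. There is an increasing piecewise linear homeomorphism $\theta$ of $[0,\infty)$ with $\theta(0)=0$ and $\theta(k)\ge\max(k,T_k)$ for integers $k\ge1$; then $\theta(t)\ge t$, and $\varphi(\cdot,\theta(t))$ is strict (recall $U_0=Q$). The homotopy $\varphi(\cdot,(1-\tau)t+\tau\theta(t))$ is through approaching maps, and is strict if $\varphi$ is. So every class has a strict representative. If two strict maps $\varphi_0,\varphi_1$ are joined by an approaching homotopy $\Phi$, choose $\theta$ for $\Phi$; then $\varphi_0\sim\varphi_0(\cdot,\theta)\sim\varphi_1(\cdot,\theta)\sim\varphi_1$ through strict homotopies, the middle one being $\Phi(\cdot,\theta(t))$. $\square$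

The following facts will be used.

- An extension $F$ of $g\colon K\to K'$ induces $g_*[\varphi]=[F\varphi]$. For two extensions $F,F'$ the homotopy $(1-u)F\varphi+uF'\varphi$ approaches $K'$, because $(1-u)F+uF'$ equals $g$ on $K$; so the choice of $F$ does not matter.
- Inclusions $K\subset K'$ induce inclusions $\mathcal A_n(K,x)\subset\mathcal A_n(K',x)$.
- Shifting time, $\varphi(s,t)\rightsquigarrow\varphi(s,t+c)$, does not change the class: use $\varphi(s,t+\tau c)$.
- For a neighborhood $U$ of $K$, the map $\pi_n(K,x)\to\pi_n(U,x)$ is $[\varphi]\mapsto[\varphi(\cdot,t)]$, $t$ large.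

## 9. Locally connected compacta, and degree $0$

**Lemma 5.** If $X$ is locally connected, then for each $i$ with $X_i\ne\varnothing$ there is a locally connected compactum $L$ with $X_i\subset L\subset X_{i+1}$.

*Proof.* A locally connected completely metrizable space is locally path connected (Mazurkiewicz–Moore–Menger), and $X$ is completely metrizable. Given $\epsilon>0$, cover $X_i$ by path connected open subsets of $\operatorname{Int}X_{i+1}$ of diameter $<\epsilon$. A Lebesgue number $\eta$ of this cover of $X_i$ has the property that points of $X_i$ at distance $<\eta$ are joined by a path in $X_{i+1}$ of diameter $<\epsilon$.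

Let $\kappa\colon C\to X_i$ be a surjection from the standard Cantor set $C\subset[0,1]$. The gaps of $C$ have lengths tending to $0$, so by uniform continuity the distances between the $\kappa$-images of their endpoints tend to $0$. Hence $\kappa$ extends over all but finitely many gaps by paths in $X_{i+1}$ whose diameters tend to $0$. The result is continuous (at points of $C$ because the diameters tend to $0$) on $[0,1]$ minus finitely many open gaps, which is a finite disjoint union of closed intervals. Its image $L$ is compact, lies in $X_{i+1}$ and contains $X_i$. It is locally connected, being a quotient of a compact locally connected space. $\square$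

By the same Lebesgue number argument, in a locally connected compactum $L\subset Q$, for each $\epsilon>0$ there is $\eta>0$ such that points of $L$ at distance $<\eta$ are joined by a path in $L$ of diameter $<\epsilon$. Also, $L$ has finitely many path components, since these are open.

**Lemma 6.** Let $L\subset Q$ be a locally connected compactum and $x\in L$.

(i) $\pi_0(L,x)$ is finite.

(ii) Each neighborhood $U$ of $L$ contains a polyhedral neighborhood $U'$ of $L$ such that $\operatorname{im}(\pi_1(U',x)\to\pi_1(U,x))\subset\operatorname{im}(\pi_1^{cl}(L,x)\to\pi_1(U,x))$, where $\pi_1^{cl}$ is the classical fundamental group. Consequently $\operatorname{im}(\pi_1(L,x)\to\pi_1(U,x))$ is finitely generated.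

*Proof.* (i) Let $\varphi\colon[0,\infty)\to Q$ approach $L$. Choose $t_r\nearrow\infty$ with $\operatorname{diam}\varphi[t_r,t_{r+1}]\to0$, and let $y_r\in L$ be nearest to $\varphi(t_r)$. Then $|y_r-\varphi(t_r)|\to0$, so $|y_r-y_{r+1}|\to0$. For $r\ge r_0$ we can therefore join $y_r$ to $y_{r+1}$ by paths in $L$ with diameters tending to $0$. Parametrized over $[t_r,t_{r+1}]$, they give $\psi\colon[t_{r_0},\infty)\to L$ with $|\psi(t)-\varphi(t)|\to0$. After a time shift, $\varphi$ is homotopic to $\psi$ by the linear homotopy, which approaches $L$. And $\psi$, shifted to $[0,\infty)$, is homotopic to a constant by $\psi(ut)$, inside $L$. So each class is represented by a point of $L$, and points of one path component represent the same class.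

(ii) Let $\delta>0$ be such that the $\delta$-neighborhood of $L$ in $Q$ lies in $U$. Let $0<\eta\le\delta$ be such that points of $L$ at distance $<\eta$ are joined by a path in $L$ of diameter $<\delta/3$. Let $U'\subset U$ be a polyhedral neighborhood of $L$ lying in the $\eta/3$-neighborhood of $L$. Subdivide a loop $\lambda$ in $U'$ at $x$ by $t_0<\dots<t_q$ into arcs of diameter $<\eta/3$. Choose $y_r\in L$ with $|y_r-\lambda(t_r)|<\eta/3$ and $y_0=y_q=x$. Then $|y_r-y_{r+1}|<\eta$. Joining $y_r$ to $y_{r+1}$ by paths in $L$ of diameter $<\delta/3$ gives a loop $\mu$ in $L$ with $|\lambda(t)-\mu(t)|<\eta/3+\eta/3+\delta/3\le\delta$. The linear homotopy from $\lambda$ to $\mu$ stays in the $\delta$-neighborhood of $L$, hence in $U$, and fixes $x$. This proves the inclusion. Finally, inside $\pi_1(U,x)$,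
$$\operatorname{im}\pi_1(L,x)\subset\operatorname{im}\pi_1(U',x)\subset\operatorname{im}\pi_1^{cl}(L,x)\subset\operatorname{im}\pi_1(L,x);$$
for the last inclusion regard a loop in $L$ as an approaching map constant in $t$. So all these are equal, and $\pi_1(U',x)$ is finitely generated. $\square$

**Theorem 2 for $n=0$.** By Lemmas 5 and 6(i), $\pi_0(X_i,x)\to\pi_0(X_{i+1},x)$ factors through a finite set, and likewise for $Y$. If $f_*$ is injective: the pairs $(a,a')\in\pi_0(X_i,x)^2$ with $f_{i*}a=f_{i*}a'$ give finitely many pairs in $\pi_0(X_{i+1},x)^2$. Each of these becomes equal in $\pi_0(Y,y)$ after applying $f_*$, so it becomes equal in $\pi_0(X,x)$, hence at a finite stage. A common stage gives (M). If $f_*$ is surjective: each of the finitely many elements of $\operatorname{im}(\pi_0(Y_i,y)\to\pi_0(Y_{i+1},y))$ lies at some finite stage in the image of $f_{j*}$. A common stage gives (E).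

## 10. Relative homotopy groups and infinite concatenation

This is the homotopy counterpart of the cone (5) and of Lemmas 3 and 4. Let $n\ge1$; let $F\colon Q\to Q'$ extend $g\colon K\to K'$, let $x\in K$ and $y=g(x)$. Here $Q'$ is a Hilbert cube, or else $Q'=K'$ is a point.

**Definition.** Let $\mathcal R$ be the set of pairs $(\varphi,h)$ with $\varphi\in\mathcal A_n(K,x)$ and $h\colon I^n\times I\times[0,\infty)\to Q'$ approaching $K'$ such that $h(s,0,t)=F\varphi(s,t)$, and $h(s,u,t)=y$ if $s\in\partial I^n$ or $u=1$. Let $R=R_n(F;K,K')$ be the set of classes of such pairs under homotopies through pairs satisfying the same conditions and approaching $K,K'$ uniformly in the homotopy parameter.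

So $h$ is a nullhomotopy of $F\varphi$. Hence the image of $R\to\pi_n(K,x)$, $[\varphi,h]\mapsto[\varphi]$, is exactly $\ker g_*$. *Example:* if $Q'$ is a point, then $h$ carries no information and $R=\pi_n(K,x)$.

**Group structure.** Concatenation in the coordinate $s_1$ makes $R$ a group. Precomposing both $\varphi$ and $h$ in $s_1$ with a map $\alpha\colon I\to I$ such that $\alpha(\{0,1\})\subset\{0,1\}$ preserves all conditions. If $\alpha(0)=0$ and $\alpha(1)=1$, the class is unchanged, by the linear homotopy from $\alpha$ to the identity; this gives associativity and the unit laws. For inverses: the concatenation of a pair with its reverse is its precomposition with the tent map $\beta(s_1)=1-|2s_1-1|$, and the maps $\tau\beta$, $\tau\in[0,1]$, which send $0$ and $1$ to $0$, contract it to the constant pair. Choosing $\alpha$ piecewise linear with $\alpha(\frac12)=c$ we also get: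

> (6) if a pair is constant ($=(x,y)$) for $s_1=c$, where $0<c<1$, then its class is the product of the classes of its parts over $s_1\le c$ and $s_1\ge c$ (rescaled to $I$).

For $n\ge2$, $R$ is abelian, by the Eckmann–Hilton argument with $s_2$.

**Values in neighborhoods.** For neighborhoods $U,V$ of $K,K'$ with $F(U)\subset V$ let $\rho(U,V)$ be the analogous group of classes of pairs $(\varphi\colon I^n\to U,\ h\colon I^n\times I\to V)$. This is $\pi_n$ of the homotopy fiber $\{(q,\omega):q\in U,\ \omega\colon I\to V,\ \omega(0)=F(q),\ \omega(1)=y\}$ of $F|\colon U\to V$, so there is an exact sequence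
$$\pi_{n+1}(V,y)\to\rho(U,V)\to\pi_n(U,x), \tag{7}$$
natural in $(U,V)$. Taking values at a large $t$ gives a homomorphism $R\to\rho(U,V)$. Let $(U_k),(V_k)$ be neighborhood sequences of $K,K'$ with $F(U_k)\subset V_k$ (with $V_k=Q'$ if $Q'$ is a point; then $\rho(U_k,V_k)=\pi_n(U_k,x)$).

**Lemma 7 (postponing a small class).** If $[\varphi,h]\in R$ has trivial image in $\rho(U_m,V_m)$, then it is represented by a pair $(\varphi',h')$ with values in $U_m,V_m$ for all $t$ and constant ($=x$, resp. $=y$) for $t\le m$.

*Proof.* Let $t_0$ be such that the values for $t\ge t_0$ lie in $U_m,V_m$. By hypothesis there is a homotopy $(\varphi_\tau,h_\tau)$, $\tau\in[0,1]$, of pairs in $(U_m,V_m)$ from the constant pair to $(\varphi,h)(\cdot,t_0)$. Let $(\varphi',h')$ be constant for $t\le m$, equal to $(\varphi_{t-m},h_{t-m})$ for $m\le t\le m+1$, and equal to $(\varphi,h)$ at time $t-m-1+t_0$ for $t\ge m+1$. Shifting $(\varphi',h')$ in time by $m+1$ and $(\varphi,h)$ by $t_0$ gives the same pair, and time shifts do not change classes. $\square$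

**Lemma 8.** Let $T_1\subset T_2\subset\cdots$ be normal subgroups of $R$ whose union has countable index. Suppose that for each $j$ the set $\hat T_j$ of pairs $(\varphi,h)\in\mathcal R$ with $[\varphi,h]\in T_j$ is analytic in $C(I^n\times[0,\infty),Q)\times C(I^n\times I\times[0,\infty),Q')$ (compact-open topology; a Polish space). Then $\ker(R\to\rho(U_k,V_k))\subset T_j$ for some $k,j$.

*Proof.* Otherwise choose $g_m\in\ker(R\to\rho(U_m,V_m))\setminus T_m$ for each $m\ge1$, represented by $(\varphi_m,h_m)$ as in Lemma 7.

*Infinite concatenation.* Let $J_m=[1-2^{1-m},1-2^{-m}]$, with increasing affine bijections $\lambda_m\colon J_m\to I$. For $\varepsilon\in2^{\mathbb N}$ let $\Psi(\varepsilon)$ be the pair which for $s_1\in J_m$ is $(\varphi_m,h_m)$ with $s_1$ replaced by $\lambda_m(s_1)$ if $\varepsilon_m=1$, and constant if $\varepsilon_m=0$; for $s_1=1$ it is constant. For $t\le\tau$ only the slabs $J_m$ with $m<\tau$ can be nonconstant, because $(\varphi_m,h_m)$ is constant for $t\le m$. So $\Psi(\varepsilon)$ is continuous. Its restriction to $t\le\tau$ depends on finitely many coordinates of $\varepsilon$, so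 $\Psi(\varepsilon)$ depends continuously on $\varepsilon$. Given $k$, for $m\ge k$ the $m$th slab has values in $U_k,V_k$ for all $t$, and the finitely many other slabs are approaching. So $\Psi(\varepsilon)\in\mathcal R$.

*Condition 1 of Lemma 2.* Put $\Theta(\varepsilon)=[\Psi(\varepsilon)]$. By (6) at the endpoints of $J_m$ (only at the right one if $m=1$), $\Theta(\varepsilon)=a\,g_m^{\varepsilon_m}\,b$, where $a$ and $b$ come from $s_1\le1-2^{1-m}$ and $s_1\ge1-2^{-m}$ and do not depend on $\varepsilon_m$. So if $\varepsilon,\varepsilon'$ differ only in the $m$th coordinate, then $\Theta(\varepsilon)^{-1}\Theta(\varepsilon')=b^{-1}g_m^{\pm1}b$.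

*Condition 2 of Lemma 2.* For $\gamma=[\theta]\in R$, $\gamma^{-1}\Theta(\varepsilon)$ is represented by the concatenation of the reverse of $\theta$ with $\Psi(\varepsilon)$, which depends continuously on $\varepsilon$. So $E_{\gamma,j}$ is a continuous preimage of $\hat T_j$, hence analytic.

By Lemma 2 there is $j$ with $g_m\in T_j$ for almost all $m$; taking such $m\ge j$ gives $g_m\in T_m$, a contradiction. $\square$

**Analyticity of the sets $\hat T_j$ below.** "$h$ approaches $K$" is a Borel condition: for all $k$ there is $T\in\mathbb N$ with $\operatorname{dist}(h(\cdot,t),K)\le1/k$ for all $t\ge T$, and this is a closed condition for fixed $k,T$. Boundary conditions and the equation $h(\cdot,0,\cdot)=F\varphi$ are closed, and composition with a fixed $F$ is continuous. So sets defined by the existence of approaching maps and homotopies with such conditions are projections of Borel sets, hence analytic.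

## 11. Finite fundamental group bounds the images in neighborhoods

The Noetherian conclusion of Section 7 needs finitely generated groups. The groups $\pi_q(U)$ need not be finitely generated, and $\pi_1(U)$ need not be finite even if $\pi_1(X,x)=1$. But images of one neighborhood in a larger one are under control.

**Lemma 9.** Under the hypotheses of Theorem 2 with $n\ge1$, for each $i$ (with $x\in X_i$) and all large enough $j$:

(i) $\operatorname{im}(\pi_1(X_i,x)\to\pi_1(X_j,x))$ is finite and injects into $\pi_1(X,x)$;

(ii) for each neighborhood $V$ of $X_j$ there is a polyhedral neighborhood $U\subset V$ of $X_i$ such that for it, and for every smaller polyhedral neighborhood $U$ of $X_i$, $\operatorname{im}(\pi_1(U,x)\to\pi_1(V,x))$ is finite, and $\operatorname{im}(\pi_q(U,x)\to\pi_q(V,x))$ is finitely generated for all $q\ge2$.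

The same holds for $(Y_i),y$.

*Proof.* (i) Let $X_i\subset L\subset X_{i+1}$ be as in Lemma 5, $G=\pi_1(L,x)$, $T_j=\ker(G\to\pi_1(X_j,x))$ for $j>i$, and $T=\bigcup T_j=\ker(G\to\pi_1(X,x))$. Since $\pi_1(X,x)$ is finite, $T$ has finite index. Apply Lemma 8 with $K=L$, $n=1$ and $Q'$ a point, so that $R=G$ and $\rho(U_k,V_k)=\pi_1(U_k,x)$. The sets $\hat T_j$ are analytic, because membership means existence of a nullhomotopy approaching $X_j$. So for some $k,j$ we have $\ker(G\to\pi_1(U_k,x))\subset T_j$, and $G/T_j$ is a quotient of $\operatorname{im}(G\to\pi_1(U_k,x))$, which is finitely generated by Lemma 6(ii). Its finite index subgroup $T/T_j$ is finitely generated, so $T=T_{j'}$ for some $j'$, and then $T=T_j$ for all $j\ge j'$. Thus for $j\ge j'$ the image of $\pi_1(L,x)$ in $\pi_1(X_j,x)$ is isomorphic to $G/T$, which is finite and injects into $\pi_1(X,x)$. It contains the image of $\pi_1(X_i,x)$.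

(ii) Let $j\ge j'$ and let $V$ be a neighborhood of $X_j\supset L$. By Lemma 6(ii) there is a polyhedral neighborhood $U\subset V$ of $L$, hence of $X_i$, with $\operatorname{im}(\pi_1(U)\to\pi_1(V))\subset\operatorname{im}(\pi_1^{cl}(L)\to\pi_1(V))$. The latter is finite, since $\pi_1^{cl}(L)\to\pi_1(V)$ factors as $\pi_1^{cl}(L)\to\pi_1(L)\to\pi_1(X_j)\to\pi_1(V)$ and the image of $\pi_1(L)$ in $\pi_1(X_j)$ is finite.

The component of $U$ containing $x$ is homotopy equivalent to a finite connected complex $P$. The homomorphism $\pi_1(P)\to\pi_1(V)$ has finite image, so its kernel has finite index in the finitely generated group $\pi_1(P)$ and is finitely generated. Attach to $P$ finitely many $2$-cells along generators of the kernel. This gives a finite complex $P^+$ whose $\pi_1$ is $\pi_1(P)$ modulo that kernel, hence finite. The map $P\to V$ extends to $P^+$, since the attaching loops are null-homotopic in $V$. The universal cover of $P^+$ is a finite simply connected complex, so $\pi_q(P^+)$ is finitely generated for $q\ge2$ (Serre). Now $\pi_q(U)\to\pi_q(V)$ factors through $\pi_q(P^+)$, so its image is a subgroup of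 the finitely generated abelian group $\operatorname{im}(\pi_q(P^+)\to\pi_q(V))$, hence finitely generated. For a smaller polyhedral neighborhood of $X_i$ the maps factor through $U$, so the images are subgroups of these finite, respectively finitely generated abelian, groups. $\square$

## 12. Homotopy in one degree at one point: proof of Theorem 2 for $n\ge1$

### Degree $1$

Let $j$ be as in Lemma 9(i). If $f_*$ is injective, an element of $\ker(f_{i*}\colon\pi_1(X_i,x)\to\pi_1(Y_i,y))$ vanishes in $\pi_1(Y,y)$, so in $\pi_1(X,x)$. Its image in $\pi_1(X_j,x)$ lies in a subgroup that injects into $\pi_1(X,x)$, so it vanishes: (M). If $f_*$ is surjective, apply Lemma 9(i) to $Y$: the image of $\pi_1(Y_i,y)$ in some $\pi_1(Y_j,y)$ is finite, and each of its elements lies at some finite stage in the image of $f_{j'*}$. A common stage gives (E).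

### Degrees $n\ge2$: injectivity implies (M)

**Step 1: set-up with three indices.** The purpose is to leave room for using Lemma 9(ii) twice. Fix $i$ (with $x\in X_i$). Choose $i\le i'\le p$ such that Lemma 9(ii) applies to the pairs $(i,i')$ and $(i',p)$, for both $X$ and $Y$. Let $F=F_p$, which extends $f_i,f_{i'},f_p$. Put $R_p=R_n(F;X_p,Y_p)$ and $R_i=R_n(F;X_i,Y_i)$, with the obvious map $R_i\to R_p$.

**Step 2: Baire category in $R_p$.** The purpose is to show that small classes of $R_p$ die in one $X_j$. For $j\ge p$ let $T_j=\ker(R_p\to\pi_n(X_p,x)\to\pi_n(X_j,x))$. The image of $R_p$ in $\pi_n(X_p,x)$ is $\ker f_{p*}$, and since $f_*$ is injective each of its elements dies in some $\pi_n(X_j,x)$. So $\bigcup T_j=R_p$. The set $\hat T_j$ is analytic: membership means that $(\varphi,h)\in\mathcal R$ and there is a nullhomotopy of $\varphi$ approaching $X_j$. By Lemma 8 there are polyhedral neighborhoods $U'',V''$ of $X_p,Y_p$ with $F(U'')\subset V''$, and $j$, such that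
$$\ker(R_p\to\rho(U'',V''))\subset T_j. \tag{8}$$

**Step 3: choice of smaller neighborhoods.** The group $\rho(U'',V'')$ need not be finitely generated, so we do not bound $R_p$, only the image of $R_i$. Choose polyhedral neighborhoods in this order:

- $V'\subset V''$ of $Y_{i'}$ with $\operatorname{im}(\pi_{n+1}(V')\to\pi_{n+1}(V''))$ finitely generated (Lemma 9(ii) for $Y$ and $(i',p)$);
- $U'\subset U''$ of $X_{i'}$ with $F(U')\subset V'$;
- $U\subset U'$ of $X_i$ with $\operatorname{im}(\pi_n(U)\to\pi_n(U'))$ finitely generated (Lemma 9(ii) for $X$ and $(i,i')$).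

Note that $F(U)\subset V'$, and $V'$ is also a neighborhood of $Y_i$.

**Step 4: $\rho(U,V')\to\rho(U'',V'')$ has finitely generated image.** All groups here are abelian since $n\ge2$. Let $I'$ be the image of $\rho(U,V')$ in $\rho(U',V')$, and $I'_0=\ker(I'\to\pi_n(U'))$. The image of $I'$ in $\pi_n(U')$ lies in that of $\pi_n(U)$, so $I'/I'_0$ is finitely generated. By (7), $I'_0$ lies in the image of $\pi_{n+1}(V')$. So by naturality the image of $I'_0$ in $\rho(U'',V'')$ lies in the image of $\operatorname{im}(\pi_{n+1}(V')\to\pi_{n+1}(V''))$ and is finitely generated. The image of $I'$ in $\rho(U'',V'')$ is therefore an extension of a finitely generated group (a quotient of $I'/I'_0$) by a finitely generated group.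

**Step 5: conclusion.** The map $R_i\to R_p\to\rho(U'',V'')$ factors through $\rho(U,V')$, so by Step 4 the image of $R_i$ in $\rho(U'',V'')$ is finitely generated. By (8) the image of $R_i$ in $R_p/T_j\subset\pi_n(X_j,x)$ is a quotient of it, so it is finitely generated too. But $R_i$ maps onto $\ker f_{i*}\subset\pi_n(X_i,x)$, so this is the image of $\ker f_{i*}$ in $\pi_n(X_j,x)$. Each of its finitely many generators dies at a finite stage, since $R_p=\bigcup T_{j'}$. So $\ker f_{i*}$ dies in some $\pi_n(X_{j'},x)$: (M).

### Degrees $n\ge2$: surjectivity implies (E)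

Again one relative term disappears. Fix $i$, and let $p\ge i$ be such that Lemma 9(ii) applies to $Y$ and $(i,p)$. Let $G=\pi_n(Y_p,y)$. For $j\ge p$ let $T_j\subset G$ be the subgroup of elements whose image in $\pi_n(Y_j,y)$ lies in $f_{j*}\pi_n(X_j,x)$. These increase, and $\bigcup T_j=G$ because $f_*$ is surjective. The set $\hat T_j$ is analytic: $\varphi\in\hat T_j$ iff $\varphi\in\mathcal A_n(Y_p,y)$ and there are $w\in\mathcal A_n(X_j,x)$ and a homotopy rel $\partial I^n\times[0,\infty)$, approaching $Y_j$, from $F_jw$ to $\varphi$.

By Lemma 8 (with $K=Y_p$ and $Q'$ a point) there are a polyhedral neighborhood $V$ of $Y_p$ and $j$ with $\ker(G\to\pi_n(V,y))\subset T_j$. By Lemma 9(ii) the image of $\pi_n(Y_i,y)$ in $\pi_n(V,y)$ is contained in a finitely generated abelian group, namely the image of $\pi_n$ of a neighborhood of $Y_i$. Put $I=\operatorname{im}(\pi_n(Y_i,y)\to G)$. Then $I/(I\cap T_j)$ is a quotient of the finitely generated group $\operatorname{im}(I\to\pi_n(V,y))$. Lifts of finitely many generators lie in some $T_{j'}$, $j'\ge j$, so $I\subset T_{j'}$. That is, the image of $\pi_n(Y_i,y)$ in $\pi_n(Y_{j'},y)$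 lies in $f_{j'*}\pi_n(X_{j'},x)$: (E). This proves Theorem 2, and with it part (b) of the Main Theorem. $\blacksquare$

## 13. Two examples: $\mathbb Z(p^\infty)$ coefficients, and $\pi_1\cong\mathbb Z$

The two finiteness inputs, Noetherian coefficients and finite $\pi_1$, cannot simply be dropped.

**Example 1 (the coefficients cannot be arbitrary, even if $n$ varies).** Let $X$ be the mapping telescope of $S^1\xrightarrow pS^1\xrightarrow p\cdots$, with $X_i\simeq S^1$ its finite stages, slightly enlarged so that $X_i\subset\operatorname{Int}X_{i+1}$. Let $Y=Y_i$ be a point and $A=\mathbb Z(p^\infty)$. Then $H_1(X_i;A)=A$ with bonding maps multiplication by $p$. Every element of $A$ is killed by a power of $p$, so $H_1(X;A)=0$, and $f_*$ is an isomorphism for all $n$. But $p^rA=A\ne0$ for all $r$, so $\ker f_{i*}=A$ never dies, and (M) fails for $n=1$. Here $\operatorname{End}A$ is the ring $\mathbb Z_p$ of $p$-adic integers, and $A$ is not Noetherian over it: the subgroups of elements killed by $p^r$, $r=1,2,\dots$, form a strictly increasing chain of submodules.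

**Example 2 (in Theorem 2, "finite" cannot be replaced by "$\cong\mathbb Z$", even if $f_*$ is an isomorphism on $\pi_1$).** Let $n=3$, $Y=Y_i=S^1\times S^2$, $K=S^1\vee S^2\subset Y$, $\Lambda=\mathbb Z[t^{\pm1}]$.

*The module $\pi_3(K)$.* The universal cover of $K$ is a line with a $2$-sphere attached at each integer, so it is homotopy equivalent to $\bigvee_{m\in\mathbb Z}S^2$. Let $\iota_m$ be the class of the $m$th sphere and $\eta\in\pi_3(S^2)$ the Hopf class. By Hilton's theorem $\pi_3(K)$ is free abelian on $\iota_m\circ\eta$ ($m\in\mathbb Z$) and the Whitehead products $[\iota_m,\iota_l]$ ($m<l$), with $t$ shifting indices. So it is a free $\Lambda$-module of infinite rank, with basis $\iota_0\circ\eta$ and $[\iota_0,\iota_l]$, $l\ge1$. The map $\pi_3(K)\to\pi_3(Y)=\pi_3(S^2)=\mathbb Z$ is onto, since $\iota_0\circ\eta\mapsto\eta$. Its kernel $J$ is not a finitely generated $\Lambda$-module, since otherwise $\pi_3(K)$ would be finitely generated.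

*The space $X$.* Let $r_1,r_2,\dots$ generate $J$ over $\Lambda$. Let $K_i$ be obtained from $K$ by attaching $4$-cells along $r_1,\dots,r_i$, and $K_\infty=\bigcup K_i$; up to homotopy equivalence we may arrange that the $K_i$ are finite simplicial complexes, $K_i$ a subcomplex of $K_{i+1}$. In the universal covers, relative Hurewicz gives $\pi_4(\tilde K_i,\tilde K)\cong H_4(\tilde K_i,\tilde K)$, the free $\Lambda$-module on the attached cells, and $\pi_3(\tilde K_i,\tilde K)=0$. So $\pi_3(K_i)=\pi_3(K)/\Lambda\langle r_1,\dots,r_i\rangle$. As the $r_i$ vanish in $\pi_3(Y)$, the inclusion $K\subset Y$ extends to $K_\infty\to Y$. Let $X=\bigcup_iK_i\times[i,i+1]\subset K_\infty\times[0,\infty)$, a locally finite polyhedron, let $X_i=X\cap(K_\infty\times[0,i+\tfrac12])\simeq K_i$, and let $f\colon X\to K_\infty\to Y$ be the composite.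

*What happens.* For compact polyhedra Steenrod homotopy groups are the usual ones. So $\pi_1(X)=\mathbb Z\cong\pi_1(Y)$ via $f$, and $\pi_3(X)=\operatorname{colim}\pi_3(K_i)=\pi_3(K)/J\cong\pi_3(Y)$ via $f_*$, at every base point since $X$ is path connected. But $\ker(\pi_3(X_0)\to\pi_3(Y))=J$ has image $J/\Lambda\langle r_1,\dots,r_j\rangle$ in $\pi_3(X_j)$, and this is nonzero for every $j$ because $J$ is not finitely generated. So (M) fails for $n=3$, and the fixed-$n$ version of (b) is false without the hypothesis on $\pi_1$. $\square$
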